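# The almost sure invariance principle with rate $O(\log n)$ for the doubling map

## 1. The random-walk guess on three test functions

Let $f(x)=2x \bmod 1$ on $[0,1]$, with Lebesgue measure $\mu$, which $f$ preserves. Let $\varphi:[0,1]\to\mathbb R$ be Hölder continuous with $\int\varphi\,d\mu=0$, and put $S_n=S_n(\varphi)=\sum_{k=0}^{n-1}\varphi\circ f^k$. On the probability space $([0,1],\mu)$ this is a random process. How close can it be kept, along almost every path, to a Brownian motion?

**Definition (ASIP).** A process $(X_n)_{n\ge0}$ satisfies the almost sure invariance principle with rate $O(r_n)$, where $(r_n)$ is deterministic and $r_n=o(n^{1/2}\log\log n)$, if, possibly after enlarging the probability space, there is a Brownian motion $(W_t)_{t\ge0}$ with $X_n-W_n=O(r_n)$ almost surely. For $X_n=S_n(\varphi)$ the variance of the Brownian motion is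
$$c^2=\lim_{n\to\infty}\frac1n\int|S_n(\varphi)|^2\,d\mu .$$

For sums of i.i.d. variables the rate $O(\log n)$ is known to be optimal (Komlós–Major–Tusnády), and likewise for additive bounded functionals of geometrically ergodic Markov chains. The binary digits of a Lebesgue-random $x$ are i.i.d. fair bits, and $\varphi\circ f^k$ depends mostly on the few digits after place $k$. So the first guess is that $S_n$ behaves like a random walk and the rate is $O(\log n)$. The known rate for the doubling map is $O((\log n)^2)$. The guess is a conjecture of C. Cuny, J. Dedecker, A. Korepanov and F. Merlevède ("Rates in almost sure invariance principle for quickly mixing dynamical systems", arXiv:1811.09094). Let us test it.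

**Example 1: $\varphi(x)=x-\frac12$.** If $x_0$ is the first binary digit, then $f(x)=2x-x_0$, so $x=x_0+f(x)-x$ and
$$\varphi=(x_0-\tfrac12)+f(x)-x,\qquad S_n(\varphi)=\sum_{k<n}(x_k-\tfrac12)+f^n(x)-x .$$
Thus $S_n$ is a random walk with steps $\pm\frac12$ up to an error of at most $1$. The i.i.d. theorem gives rate $O(\log n)$, with $c^2=\frac14$. The rate is also optimal, for a reason that will return: within $b\log n$ steps $S$ can grow by at most $\frac b2\log n$, while a Brownian motion of variance $\frac14$ grows by nearly $\frac12\sqrt{2b}\,\log n$ in some window of length $b\log n$ before time $n$. For $b<2$ this is more.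

**Example 2: $\varphi(x)=\cos4\pi x-\cos2\pi x$.** The sum telescopes: $S_n=\cos(2\pi2^nx)-\cos2\pi x$. It is bounded, $c=0$, and $W=0$ works with error $O(1)$. So the guess holds, but $\log n$ is not sharp here.

**Example 3: $\varphi(x)=\cos2\pi x$.** Now no finite number of digits determines $\varphi$ up to a bounded telescoping term in an evident way. Averaging over the two preimages of $y$ gives $\frac12(\cos\pi y+\cos(\pi y+\pi))=0$, so the $\varphi\circ f^k$ are orthogonal and $c^2=\int\varphi^2d\mu=\frac12$. The i.i.d. theorem says nothing here.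

The Markov chain theorem does not apply directly either. Read backwards in time, $f^n(x),f^{n-1}(x),\dots$ is the chain $y\mapsto(a+y)/2$ with a fair bit $a$. Started at a point, it has an atomic law after any number of steps, so its total variation distance to Lebesgue measure is always $1$: it is not geometrically ergodic in total variation. If one truncates $\varphi$ to $q$ digits, the chain of $q$-digit words is finite; but after $k<q$ steps its law sits on $2^k$ of the $2^q$ words, at total variation distance $1-2^{k-q}$ from uniform. With $q\asymp\log n$ the constants degrade with $n$.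

## 2. Rate $O(\log n)$, and the dichotomy $c=0$ or $c>0$

The guess is right, and Examples 1 and 2 show the only two possibilities for sharpness.

**Theorem A.** Let $f(x)=2x\bmod1$, $\mu$ Lebesgue, $\varphi$ Hölder, $\int\varphi\,d\mu=0$. Then $(S_n(\varphi))$ satisfies the ASIP with rate $O(\log n)$, with Brownian variance $c^2$.

**Theorem B.** (i) If $c=0$, then $S_n(\varphi)=O(1)$ uniformly ($\mu$-a.e.). (ii) If $c>0$, put $\beta^\pm=\lim_k\frac1k\sup(\pm S_k\varphi)$. Then $\beta^\pm>0$, and for every Brownian motion $W$ of variance $c^2$ on any enlargement of the space, a.s.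
$$\limsup_n\frac{|S_n(\varphi)-W_n|}{\log n}\ \ge\ \frac{c^2}{4\min(\beta^+,\beta^-)} .$$
So rate $o(\log n)$ is impossible.

In Example 1, $\beta^\pm=\frac12$ and the bound is $\frac18$. In Example 3, $\beta^+=1$ (take $x=0$). For $\beta^-$: with $u=\cos2\pi x$, the function $-u-\frac13(2u^2-1)+\frac13u$ is concave in $u$ with maximum $\frac12$ at $u=-\frac12$, so $-\varphi\le\frac12+\frac13(\varphi\circ f-\varphi)$ and $-S_k\le\frac k2+\frac23$; the orbit $\frac13,\frac23$ attains the slope $\frac12$. So $\beta^-=\frac12$ and the bound is $\frac14$.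

Section 12 states and proves a third result, Theorem C, which extends A and B to subshifts of finite type and Axiom A systems; the doubling map does not need it. Sections 3–10 prove Theorem A and B(i), Section 11 proves B(ii).

## 3. Transfer operators on binary sequences

**Coding.** Let $\Sigma=\{0,1\}^{\{0,1,2,\dots\}}$ with shift $\sigma$ and fair product measure $\mu$. The binary expansion conjugates $(f,\text{Lebesgue})$ to $(\sigma,\mu)$ off a null set, and we regard $\varphi$ as a function on $\Sigma$. If $\varphi$ is $\alpha$-Hölder and $\theta=2^{-\alpha}$, then $|\varphi(x)-\varphi(y)|\le C\theta^j$ whenever $x_i=y_i$ for $i<j$. The suprema in Theorem B may be taken over $\Sigma$: points without terminal $1$s have the same orbit in both models, such points are dense in $\Sigma$ where $S_k\varphi$ is continuous, and at the one remaining point $x=1$ of $[0,1]$, $S_k\varphi(1)=\varphi(1)+S_{k-1}\varphi(0)$ differs from $S_k\varphi(0)$ by a bounded amount.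

For $g:\Sigma\to\mathbb C$ let $|g|_\theta=\sup_{j\ge0}\theta^{-j}\sup\{|g(x)-g(y)|:x_i=y_i,\ i<j\}$ and $\|g\|=\|g\|_\infty+|g|_\theta$. Since $|gh|_\theta\le\|g\|_\infty|h|_\theta+\|h\|_\infty|g|_\theta$, the space $\mathcal H=\{\|g\|<\infty\}\ni\varphi$ is a Banach algebra. Put
$$\mathcal Lg(y)=\tfrac12(g(0y)+g(1y)),\qquad \mathcal L_zg=\mathcal L(e^{z\varphi}g),\qquad \mathcal L_z^kg(y)=2^{-k}\sum_{|v|=k}e^{zS_k\varphi(vy)}g(vy).$$

**Step 1: spectral gap.** If $y,y'$ agree in $j$ places then $vy,vy'$ agree in $k+j$ places for $|v|=k$, so $|\mathcal L^kg|_\theta\le\theta^k|g|_\theta$. As $\mu(\mathcal L^kg)=\mu(g)$ and $\sup-\inf$ of $\mathcal L^k g$ is at most $|\mathcal L^kg|_\theta$ (case $j=0$; real and complex $g$ alike, with $|\mathcal L^kg(y)-\mu(g)|$ bounded by the diameter of the range),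
$$\|\mathcal L^kg-\mu(g)\|\le2\theta^k|g|_\theta .\tag{3.1}$$
So on $\mathcal H=\mathbb C1\oplus\ker\mu$ the spectrum of $\mathcal L$ is the simple eigenvalue $1$ and a subset of $|\zeta|\le\theta$.

**Step 2: perturbation.** Fix $\theta<\rho<\rho'<1$ and let $K=\{|\zeta|\ge\rho,\ |\zeta-1|\ge1-\rho'\}$. The resolvent of $\mathcal L$ is continuous on $K$ and tends to $0$ at infinity, so it is bounded by some $m$ there. The map $z\mapsto\mathcal L_z$ is analytic in operator norm, because $e^{z\varphi}=\sum z^k\varphi^k/k!$ converges in the Banach algebra. Once $\|\mathcal L_z-\mathcal L\|\le1/(2m)$, a Neumann series shows that $(\zeta-\mathcal L_z)^{-1}$ exists on $K$ with norm at most $2m$. Let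
$$\Pi_z=\frac1{2\pi i}\oint_{|\zeta-1|=1-\rho'}(\zeta-\mathcal L_z)^{-1}d\zeta,\qquad R_z=\mathcal L_z(1-\Pi_z),\qquad R_z^k=\frac1{2\pi i}\oint_{|\zeta|=\rho}\zeta^k(\zeta-\mathcal L_z)^{-1}d\zeta\quad(k\ge1).$$
$\Pi_z$ is a projection, analytic in $z$; for small $z$ it is at distance less than $1$ from $\Pi_0g=\mu(g)1$, hence of rank one. Let $\lambda(z)$ be the eigenvalue of $\mathcal L_z$ on its range. So there is $\tau_0>0$ such that, in a neighborhood of $|z|\le\tau_0$,
$$\mathcal L_z^k=\lambda(z)^k\Pi_z+R_z^k,\qquad\|R_z^k\|\le C\rho^k,\qquad|\lambda(z)-1|<1-\rho',\qquad|\lambda(z)|\ge\rho'>\rho .\tag{3.2}$$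
Put $h_z=\Pi_z1$ and $\nu_z(g)=\mu(\Pi_zg)/\mu(h_z)$, with $\tau_0$ so small that $|\mu(h_z)-1|\le\frac12$. As $\Pi_z$ has rank one, $\Pi_zg=\nu_z(g)h_z$. From $\Pi_z^2=\Pi_z$ and $\Pi_z\mathcal L_z=\lambda(z)\Pi_z$,
$$\nu_z(1)=\nu_z(h_z)=1,\quad\nu_z(\mathcal L_zg)=\lambda(z)\nu_z(g),\quad h_0=1,\quad\nu_0=\mu,\quad\|h_z\|\le C,\quad|\nu_z(g)|\le C\|g\|.\tag{3.3}$$
Everything is analytic in $z$ (for instance $\lambda(z)=\mu(\mathcal L_zh_z)/\mu(h_z)$), and for real $z$ everything is real, because $\mathcal L_z$ then preserves real functions and the contours are symmetric.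

In Example 1, $\mathcal L_z(e^{z\,\cdot})(y)=\frac12\sum_{a=0,1}e^{z((a+y)/2-1/2)}e^{z(a+y)/2}=\cosh(\tfrac z2)\,e^{zy}$. The eigenvalue is near $1$ for small $z$, so $\lambda(z)=\cosh(z/2)$ and $h_z(y)=M(z)e^{zy}$ for a scalar $M(z)$.

**Step 3: the variance.** Let $P=\log\lambda$. As $\mu(g)=\mu(\mathcal L^kg)$,
$$\int e^{zS_k}d\mu=\mu(\mathcal L_z^k1)=\lambda(z)^k\big(\mu(h_z)+\varepsilon_k(z)\big),\qquad|\varepsilon_k(z)|\le C(\rho/\rho')^k .$$
So for large $k$ the function $P(z)+\frac1k\log(\mu(h_z)+\varepsilon_k(z))$ is an analytic branch of $\frac1k\log\int e^{zS_k}d\mu$ vanishing at $0$, and it converges to $P$ uniformly near $0$. Its first and second derivatives at $0$ are $\frac1k\mu(S_k)=0$ and $\frac1k\mathrm{Var}(S_k)$. By Cauchy's formula, $P(0)=P'(0)=0$ and $P''(0)=\lim\frac1k\mathrm{Var}(S_k)=c^2$. (In Example 1: $(\log\cosh\frac z2)''(0)=\frac14$.)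

**Step 4: martingale decomposition, and the case $c=0$.** By (3.1), $\chi=\sum_{k\ge1}\mathcal L^k\varphi$ converges in $\mathcal H$. Let $\psi=\varphi+\chi-\chi\circ\sigma$. Since $\mathcal L(\chi\circ\sigma)=\chi$ and $\mathcal L\chi=\chi-\mathcal L\varphi$, we get $\mathcal L\psi=0$. Given $\sigma x=y$, the digit $x_0$ is fair, so $E_\mu[g\mid\sigma^{-1}\mathcal B]=(\mathcal Lg)\circ\sigma$, and hence $E[\psi\circ\sigma^k\mid\sigma^{-(k+1)}\mathcal B]=0$: read with decreasing $k$, the $\psi\circ\sigma^k$ are bounded martingale differences. So $\mathrm{Var}(S_k\psi)=k\int\psi^2d\mu$, and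
$$S_k\varphi=S_k\psi+\chi\circ\sigma^k-\chi,\qquad c^2=\int\psi^2d\mu .$$
If $c=0$, then $\psi\equiv0$ by continuity and full support of $\mu$, so $|S_n\varphi|\le2\|\chi\|_\infty$. **This proves B(i), and Theorem A when $c=0$, with $W=0$.** In general Azuma's inequality bounds $\mu(|S_k\psi|\ge x)$ by $2\exp(-x^2/(2k\|\psi\|_\infty^2))$, and therefore
$$\mu(|S_k\varphi|\ge x)\le2e^{-x^2/(Ck)}\qquad(k\ge1,\ x\ge C).\tag{3.4}$$

**From now on $c>0$.**

## 4. Separators, long blocks, and the atoms of a block sum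

**Constants.** $C\ge1$ and $\delta\in(0,1)$ may change at each occurrence. They depend only on $\varphi$ (and on $\tau,\kappa,\varepsilon_0$, which Section 6 fixes in terms of $\varphi$), never on $n,q,w$ or on the parameters $A,\Lambda$ below. Constants that may depend on $A,\Lambda$ are written $C_A$. The parameters are chosen in the order: $\Lambda$; then $A$, large depending on $\Lambda$; then $n\ge n_0(A,\Lambda)$. We write $\hat r(u)=\int e^{iux}r(dx)$.

Fix $n$ large, $q=\lceil A\log n\rceil$, $p=3q$, and let $N=2^M$ be the smallest power of $2$ with $Np\ge n$; then $Np<2n$ and $N\le n$. Let $\varphi_q(x)=\varphi(x_0\dots x_{q-1}0^\infty)$, so $|\varphi-\varphi_q|\le C\theta^q$, and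
$$w_i=(x_{ip},\dots,x_{ip+q-1}),\qquad v_i=(x_{ip+q},\dots,x_{(i+1)p-1}),\qquad X_i=\sum_{k=ip}^{(i+1)p-1}\varphi_q\circ\sigma^k .$$
The *separators* $w_i$ (length $q$) and the *long blocks* $v_i$ (length $2q$) alternate. $X_i$ uses digits up to place $(i+1)p+q-2$, so it is a function of $(w_i,v_i,w_{i+1})$, and $S_{jp}\varphi_q=\sum_{i<j}X_i$. The $w_i$ are i.i.d., and given $w=(w_i)_{0\le i\le N}$ the $X_i$ are independent.

What would a sensible person do with this? One could drop what happens on the separators to get independence. That is far too costly: in Example 1 the dropped walk steps number $Nq\ge n/3$ and have total variance at least $n/12$. So one must keep everything, and the difficulty is that neighbors $X_i$, $X_{i+1}$ share the separator $w_{i+1}$. One would like to replace $X_i$ by a sum (part depending on $w_i$) $+$ (part depending on $w_{i+1}$), then move the second part into the next block, where it belongs. Section 5 shows that the conditional characteristic function of $X_i$ does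 split in this way, up to $e^{-\delta q}$, but only for bounded frequencies $|u|\le\tau_0$.

Here is the exact point where this stops. To replace $X_i$ pathwise by a variable $\hat X_i$ of split form, one needs their conditional laws to be close in total variation, at every one of the $N$ blocks. Given $w_i,w_{i+1}$, however, $X_i$ takes at most $2^{2q}$ values. Its law is purely atomic, at total variation distance $1$ from any law with a density, however well the low frequencies agree.

The way past this is to blur the *partial sums* and not the summands. Add to the partial sum at time $jp$ an independent Gaussian $E_j$ of variance $q$. The noises do not accumulate, so over $j\le N$ their maximum is of order $\sqrt{q\log n}\asymp\log n$, which we can afford. (Adding noise to each $X_i$ would accumulate to size $\sqrt{Nq}\asymp\sqrt n$.) After blurring, high frequencies carry negligible weight. Section 7 makes this exact; first we need the splitting, and real random variables that realize it.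

There is a second obstacle further on. Once we have i.i.d. block variables $D_i$ of variance about $c^2p$, an $O(\log n)$ bound for normalized variables $D_i/\sqrt p$, multiplied back, gives only $\sqrt p\,\log n\asymp(\log n)^{3/2}$. So in Section 9 we carry out the dyadic coupling by hand, with densities known up to a relative error $O(1/\ell)$, where $\ell$ counts time steps and not blocks.

## 5. Conditional characteristic functions that factorize

For a word $w$ of length $q$ put
$$b(w)=S_q\varphi(w0^\infty),\qquad\alpha_w(z)=\nu_z\big(e^{z(S_q\varphi(w\,\cdot)-b(w))}\big),\qquad\beta_w(z)=h_z(w0^\infty).$$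
If $y,y'$ agree in $j$ places, then
$$|S_q\varphi(wy)-S_q\varphi(wy')|\le\sum_{k<q}C\theta^{q-k+j}\le C\theta^j .$$
So $S_q\varphi(w\,\cdot)-b(w)$ has norm at most $C$ in $\mathcal H$, and $\|e^{iuS_q\varphi(w\,\cdot)}\|\le C$ for real $|u|\le\tau_0$. Hence $\alpha_w,\beta_w$ are analytic and bounded by $C$ on $|z|<\tau_0$, real on the real axis, with $\alpha_w(0)=\beta_w(0)=1$; by Cauchy, $|\alpha_w(z)-1|,|\beta_w(z)-1|\le C|z|$ for $|z|\le\tau_0/2$.

In Example 1, writing $0.w$ for the number with digits $w$: $S_q\varphi(wy)=\sum_k(w_k-\frac12)+y-(0.w+2^{-q}y)$. So $b(w)=\sum_k(w_k-\frac12)-0.w$, $\alpha_w(z)=\nu_z(e^{z(1-2^{-q})y})$ does not depend on $w$, and $\beta_w(z)=M(z)e^{z\,0.w}$.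

Let $f_{w,w'}(u)=E[e^{iuX_i}\mid w_i=w,\ w_{i+1}=w']$.

**Lemma 1.** For real $|u|\le\tau_0$: $\ \big|f_{w,w'}(u)-\lambda(iu)^{2q}e^{iub(w)}\alpha_w(iu)\beta_{w'}(iu)\big|\le Ce^{-\delta q}$.

*Proof.* Let $y'=w'0^\infty$. Given $w_i=w$, $w_{i+1}=w'$, the $p$ terms of $X_i$ are values of $\varphi_q$ at points whose first $q$ digits are those of $\sigma^k(wv_iy')$, $k<p$. So $|X_i-S_p\varphi(wv_iy')|\le Cq\theta^q$, and replacing one by the other in $f_{w,w'}$ costs $O(q\theta^q)$. Next, $S_p\varphi(wvy')=S_q\varphi(wvy')+S_{2q}\varphi(vy')$, so averaging over the uniform $v\in\{0,1\}^{2q}$ gives exactly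
$$\mathcal L_{iu}^{2q}\big(e^{iuS_q\varphi(w\,\cdot)}\big)(y')=\lambda(iu)^{2q}\,\nu_{iu}\big(e^{iuS_q\varphi(w\,\cdot)}\big)\,h_{iu}(y')+O(\rho^{2q})$$
by (3.2). Here $\nu_{iu}(e^{iuS_q\varphi(w\,\cdot)})=e^{iub(w)}\alpha_w(iu)$ and $h_{iu}(y')=\beta_{w'}(iu)$. $\square$

The next lemma puts the two factors that belong to one separator back together.

**Lemma 2.** For real $|u|\le\tau_0$: $\ \big|E[e^{iub(w_0)}\alpha_{w_0}(iu)\beta_{w_0}(iu)]-\lambda(iu)^q\big|\le C\theta^q$.

*Proof.* The expectation is $2^{-q}\sum_w\nu_{iu}(e^{iuS_q\varphi(w\,\cdot)})h_{iu}(w0^\infty)$. The function $h_{iu}(w\,\cdot)-h_{iu}(w0^\infty)$ has sup norm at most $C\theta^q$, and its increments over points agreeing in $j$ places are at most $C\theta^{q+j}$; so its norm is at most $C\theta^q$. Up to $O(\theta^q)$ the expectation is therefore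
$$\nu_{iu}\Big(2^{-q}\sum_we^{iuS_q\varphi(w\,\cdot)}h_{iu}(w\,\cdot)\Big)=\nu_{iu}(\mathcal L_{iu}^qh_{iu})=\lambda(iu)^q\nu_{iu}(h_{iu})=\lambda(iu)^q.\qquad\square$$

## 6. Saddle points, and genuine laws with transform $\lambda(iu)^kB(iu)$

Lemma 1 suggests splitting $\lambda^{2q}\alpha_w\beta_{w'}$ into $\lambda^q\alpha_w$ and $\lambda^q\beta_{w'}$. Neither factor has to be the characteristic function of a probability law. This section produces smooth laws that agree with them at low frequency up to $e^{-\delta q}$.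

Let $\kappa=c^2/4$ and $\Psi(z)=P(z)-\kappa z^2/2$: removing $\kappa z^2/2$ leaves room to add a Gaussian later. Fix $\tau>0$ with $4\tau\le\tau_0$ such that for $|z|\le2\tau$ (and all $w,q$)
$$|P''(z)-c^2|\le\tfrac{3c^2}{32},\qquad|\alpha_w(z)-1|\le\tfrac12,\qquad|\beta_w(z)-1|\le\tfrac12 .$$
Below, either $V=P$ with $v=c^2$, or $V=\Psi$ with $v=\frac34c^2$. In both cases $V(0)=V'(0)=0$ and $|V''-v|\le v/8$ on $|z|\le2\tau$. For real $|s|\le\tau/2$, $|u|\le\tau$, Taylor's formula in $u$ gives
$$V(s+iu)=V(s)+iuV'(s)-u^2\int_0^1(1-t)V''(s+itu)\,dt$$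
with $V'(s)$ real, hence
$$\mathrm{Re}\,V(s+iu)\le V(s)-\tfrac7{16}vu^2,\qquad V(s)\le\tfrac9{16}vs^2 .\tag{6.1}$$
In particular $|\lambda(iu)|\le1$ for $|u|\le\tau$. Let $\mathfrak B$ be the class of functions $B$ analytic on $|z|<2\tau$, real on the real axis, with $B(0)=1$ and $|B-1|\le\frac12$. All $\alpha_w,\beta_w$ are in $\mathfrak B$.

Since $V''\ge\frac78v$ on the real segment, for $|a|\le\varepsilon_0$ ($\varepsilon_0$ small) there is a unique small real $\vartheta=\vartheta(a)$ with $V'(\vartheta)=a$, and $|\vartheta|\le\frac{8|a|}{7v}\le\frac\tau2$. Put $V^*(a)=a\vartheta-V(\vartheta)$. Then $(V^*)'=\vartheta$, $(V^*)''=1/V''(\vartheta)\ge\frac8{9v}$ and $V^*(0)=(V^*)'(0)=0$, so $V^*(a)\ge a^2/C$. By the inverse function theorem $V^*$ is analytic near $0$; take $\varepsilon_0$ small enough that its derivatives up to any fixed order are bounded on $|a|\le\varepsilon_0$.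

**Lemma 3.** For suitable $\varepsilon_0$ and $k\ge C$:

(a) for $B\in\mathfrak B$, $|x|\le\varepsilon_0k$, $a=x/k$, with uniform constants,
$$\frac1{2\pi}\int_{-\tau}^{\tau}e^{-iux+kV(iu)}B(iu)\,du=e^{-kV^*(a)}\frac{B(\vartheta)}{\sqrt{2\pi kV''(\vartheta)}}\Big(1+O\big(\tfrac1k\big)\Big)+O(e^{-\delta k});$$

(b) if $B$ is analytic on $|z|<2\tau$ with $|B|\le b$ on $|z|\le\frac32\tau$, and $|x|\ge\varepsilon_0k$, then $\big|\int_{-\tau}^{\tau}e^{-iux+kV(iu)}B(iu)\,du\big|\le Cb\,e^{-\delta k}$.

*Proof of (a).* The integral is $\frac1{2\pi i}\int e^{-zx+kV(z)}B(z)\,dz$ over $[-i\tau,i\tau]$. Deform the path to $-i\tau\to\vartheta-i\tau\to\vartheta+i\tau\to i\tau$. On the horizontal parts, by (6.1), the integrand is at most $2\exp\big(k[|\vartheta|\varepsilon_0+\frac9{16}v\vartheta^2-\frac7{16}v\tau^2]\big)\le2e^{-\delta k}$, for $\varepsilon_0$ small, as $|\vartheta|\le8\varepsilon_0/(7v)$.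

On the vertical part $z=\vartheta+iu$, and $x=kV'(\vartheta)$ makes the linear term cancel. The contribution is
$$e^{-kV^*(a)}\frac1{2\pi}\int_{-\tau}^\tau e^{kQ(u)}B(\vartheta+iu)\,du,\qquad Q(u)=V(\vartheta+iu)-V(\vartheta)-iuV'(\vartheta),\qquad\mathrm{Re}\,Q\le-\tfrac7{16}vu^2 .$$
Write $kQ=-\frac k2V''(\vartheta)u^2+E$ with $E=-\frac{ik}6V'''(\vartheta)u^3+O(ku^4)$, so $|E|\le Ck|u|^3$. We use $|e^E-1-E|\le\frac12|E|^2\max(1,e^{\mathrm{Re}E})$. Both $e^{-\frac k2V''(\vartheta)u^2}$ and $|e^{kQ}|$ are at most $e^{-\frac7{16}vku^2}$, so replacing $e^E$ by $1+E$ costs $O(\int k^2u^6e^{-\frac7{16}vku^2}du)=O(k^{-3/2})$. Next,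
$$(1+E)B(\vartheta+iu)=B(\vartheta)+\Big[iuB'(\vartheta)-\tfrac{ik}6V'''(\vartheta)u^3B(\vartheta)\Big]+O(u^2+ku^4),$$
where the derivatives of $B$ on $|z|\le\frac32\tau$ are bounded by Cauchy. The bracket is odd and integrates to zero against $e^{-\frac k2V''(\vartheta)u^2}$; the $O$-term contributes $O(k^{-3/2})$; and $\int_{-\tau}^{\tau}e^{-\frac k2V''(\vartheta)u^2}du=\sqrt{2\pi/(kV''(\vartheta))}+O(e^{-\delta k})$. So the integral is $B(\vartheta)\sqrt{2\pi/(kV''(\vartheta))}+O(k^{-3/2})$. As $B(\vartheta)\ge\frac12$, the error is relatively $O(1/k)$.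

*Proof of (b).* Let $x>0$; the case $x<0$ is symmetric. Shift to $\mathrm{Re}\,z=\vartheta_1$, where $\vartheta_1>0$ is fixed with $\vartheta_1\le\tau/2$ and $\frac9{16}v\vartheta_1^2\le\min(\frac12\varepsilon_0\vartheta_1,\frac7{32}v\tau^2)$. The path stays in $|z|\le\frac32\tau$. The vertical part is at most $Cb\,e^{-\vartheta_1x+\frac12\varepsilon_0\vartheta_1k}\le Cb\,e^{-\vartheta_1\varepsilon_0k/2}$, and the horizontal parts, where $|e^{-zx}|\le1$, are at most $Cb\,e^{-\frac7{32}v\tau^2k}$. $\square$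

**Lemma 4.** For $k\ge C$ and $B\in\mathfrak B$ there is a probability law $r$ on $\mathbb R$, the law of $\xi+\sqrt{\kappa k}\,\mathcal N$ with $\mathcal N$ standard normal independent of $\xi$ and $|\xi|\le\varepsilon_0k$, such that

(i) $|\hat r(u)|\le e^{-\kappa ku^2/2}$ for all $u\in\mathbb R$;

(ii) $|\hat r(u)-\lambda(iu)^kB(iu)|\le Ce^{-\delta k}$ for $|u|\le\tau/2$;

(iii) $P(|\xi|>x)\le Ce^{-x^2/(Ck)}+Ce^{-\delta k}$ for $x\ge0$.

*Proof.* The plan is to invert $e^{k\Psi}B$ at low frequency, check that the outcome is nearly positive, and correct it. Let $\eta$ be a smooth even cutoff, $0\le\eta\le1$, $\eta=1$ on $|u|\le\tau/2$, $\eta=0$ for $|u|\ge\tau$. Put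
$$H(u)=\eta(u)e^{k\Psi(iu)}B(iu),\qquad r_0(x)=\frac1{2\pi}\int H(u)e^{-iux}du .$$
$r_0$ is real because $H(-u)=\overline{H(u)}$. On $\tau/2\le|u|\le\tau$, by (6.1), $e^{k\Psi(iu)}B(iu)$, $H$ and their first two derivatives are $O(k^2e^{-\delta k})$.

For $|x|\le\varepsilon_0k$, Lemma 3(a) with $V=\Psi$ applies up to the error from $\tau/2\le|u|\le\tau$. Its main term is positive, since $B(\vartheta)\ge\frac12$ is real and $k\ge C$, and $kV^*(x/k)\ge x^2/(Ck)$. Hence
$$-Ce^{-\delta k}\le r_0(x)\le C\big(k^{-1/2}e^{-x^2/(Ck)}+e^{-\delta k}\big).$$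
For $|x|\ge\varepsilon_0k$ use $x^2r_0(x)=-\frac1{2\pi}\int H''(u)e^{-iux}du$. On $|u|\le\tau/2$ we have $H''(u)=e^{k\Psi(iu)}B_2(iu)$ with
$$B_2=-\big[(k\Psi')^2B+k\Psi''B+2k\Psi'B'+B''\big],\qquad|B_2|\le Ck^2\ \text{ on }|z|\le\tfrac32\tau .$$
Lemma 3(b) for $B_2$, together with the bounds on $\tau/2\le|u|\le\tau$, gives $|r_0(x)|\le Ce^{-\delta k}x^{-2}$ (the factor $k^2$ is absorbed by lowering $\delta$). So $r_0\in L^1$, $\hat r_0=H$ and $\int r_0=H(0)=1$.

Let $r_+=\max(r_0,0)1_{|x|\le\varepsilon_0k}$ and $r_1=r_+/\int r_+$. The two bounds give $\|r_+-r_0\|_{L^1}\le Ce^{-\delta k}$, so $\int r_+=1+O(e^{-\delta k})$ and $\|r_1-r_0\|_{L^1}\le Ce^{-\delta k}$. Let $\xi$ have density $r_1$. Then $\hat r(u)=\hat r_1(u)e^{-\kappa ku^2/2}$, which is (i). For $|u|\le\tau/2$, $\hat r(u)=e^{k\Psi(iu)-\kappa ku^2/2}B(iu)+O(e^{-\delta k})$, and $\Psi(iu)-\kappa u^2/2=P(iu)$, which is (ii). Integrating the density bound over $x<|\cdot|\le\varepsilon_0k$ gives (iii), after lowering $\delta$. $\square$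

Let $r_w$ and $l_w$ be the laws from Lemma 4 with $k=q$ and $B=\alpha_w$, respectively $B=\beta_w$.

## 7. Gaussian noise at block ends, and i.i.d. smooth blocks

**Construction of the replacement.** Let $w_0,\dots,w_N$ be i.i.d. uniform on $\{0,1\}^q$; given $w$ let $R_i\sim r_{w_i}$, $L_i\sim l_{w_i}$ be independent ($0\le i\le N$). Put
$$\hat X_i=b(w_i)+R_i+L_{i+1}\quad(0\le i<N),\qquad D_i=L_i+b(w_i)+R_i .$$
Given $w$ the $\hat X_i$ are independent. The $D_i$ are i.i.d., because $D_i$ involves only what hangs on $w_i$, and moving each $L$ by one block gives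
$$\sum_{0\le i<j}\hat X_i=\sum_{0\le i<j}D_i+L_j-L_0 .\tag{7.1}$$
Given $w_i=w$, $w_{i+1}=w'$, $\hat X_i$ has characteristic function $\hat f_{w,w'}(u)=e^{iub(w)}\hat r_w(u)\hat l_{w'}(u)$. By Lemmas 1 and 4, $|\lambda(iu)|\le1$ and $|\alpha_w|,|\beta_w|\le\frac32$,
$$|\hat f_{w,w'}(u)|\le e^{-\kappa qu^2}\ (u\in\mathbb R),\qquad|f_{w,w'}(u)-\hat f_{w,w'}(u)|\le Ce^{-\delta q}\ (|u|\le\tau/2).\tag{7.2}$$

**Adding noise.** Let $E_1,\dots,E_N$ be i.i.d. $N(0,q)$, independent of everything, and for $1\le j\le N$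
$$T_j=\hat X_0+\sum_{1\le i<j}X_i+E_j,\qquad\hat T_j=\sum_{0\le i<j}\hat X_i+E_j,$$
where in $T$, given $w$, $\hat X_0$ is independent of the $v_i$. The first block is already replaced in $T$, so that a smooth neighbor stands to the left of $X_1$ when the replacement begins.

**Lemma 5.** $\|\mathrm{law}(T)-\mathrm{law}(\hat T)\|_{TV}\le CNe^{-\delta q}$.

*Proof.* Condition on $w$; a bound uniform in $w$ suffices. Replace $X_1,\dots,X_{N-1}$ by $\hat X_1,\dots,\hat X_{N-1}$ one at a time, in this order. When $X_i$ is replaced, $\hat X_k$ is in place for $k<i$ and $X_k$ for $k>i$. Look at which coordinates see the change: coordinate $j<i$ is $\sum_{k<j}\hat X_k+E_j$ and involves only $\hat X_k$ with $k\le i-2$. Coordinate $i$ is $\sum_{k<i-1}\hat X_k+(\hat X_{i-1}+E_i)$. Coordinate $j>i$ is $\sum_{k<i-1}\hat X_k+(\hat X_{i-1}+X_i)+\sum_{i<k<j}X_k+E_j$. So the vector is a fixed function of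
$$U=(\hat X_{i-1}+E_i,\ \hat X_{i-1}+X_i)\quad\text{resp.}\quad U'=(\hat X_{i-1}+E_i,\ \hat X_{i-1}+\hat X_i)$$
and of variables independent of these given $w$. It suffices to bound the total variation distance between $U$ and $U'$.

With $g,f,\hat f$ the conditional characteristic functions of $\hat X_{i-1},X_i,\hat X_i$, those of $U,U'$ at $(s,u)$ are
$$g(s+u)e^{-qs^2/2}f(u),\qquad g(s+u)e^{-qs^2/2}\hat f(u).$$
As $|g(t)|\le e^{-\kappa qt^2}$ and $|f|,|\hat f|\le1$, both are at most $e^{-q[\kappa(s+u)^2+s^2/2]}\le e^{-\delta q(s^2+u^2)}$, because the quadratic form is positive definite. (This is where both the neighbor's smoothness and the noise are needed: without $E_i$ the first transform on the line $s=-u$ would be $f(u)$, with no decay.) So both densities exist. By Fourier inversion, using (7.2) for $|u|\le\tau/2$ and the Gaussian bound for $|u|>\tau/2$, they differ by at most $Ce^{-\delta q}$ uniformly. Both laws give mass at most $Ce^{-q}$ to the complement of $[-q^2,q^2]^2$, as all variables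 are bounded by $Cq$ plus Gaussians of variance at most $Cq$. So the distance is at most $Cq^4e^{-\delta q}+Ce^{-q}\le Ce^{-\delta q}$ with a smaller $\delta$. Sum over $i<N$. $\square$

**Gluing.** If $(X,Y)$ and $(Y',Z)$ are pairs of Polish-valued variables with $Y\sim Y'$, there is a triple $(X,Y,Z)$ whose two marginal pairs have the given laws: take $X,Z$ conditionally independent given $Y$, with the given regular conditional laws.

**Step 1: partial sums of $X_i$ versus partial sums of $D_i$.** For $A$ large, Lemma 5 gives distance at most $n^{-10}$. Take one space carrying the digits $x$ (an infinite fair sequence), $\hat X_0$ and $(E_j)$, hence $T$; and another carrying $(w,R,L)$ and noises $(\hat E_j)$, hence $\hat T$ and $(D_i)$. Couple $T,\hat T$ maximally and glue along $T$ and along $\hat T$. On the resulting space $T=\hat T$ outside probability $n^{-10}$; the words $w$ of the two spaces need not agree. On $\{T=\hat T\}$, (7.1) gives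
$$S_{jp}\varphi_q-\sum_{i<j}D_i=X_0-\hat X_0-E_j+\hat E_j+L_j-L_0 .$$
Each of the six terms exceeds $C\sqrt{q\log n}$ in modulus with probability at most $n^{-12}$. For $X_0=S_p\varphi+O(1)$ this is (3.4); for $\hat X_0=b(w_0)+R_0+L_1$ and for the $L$'s it is (3.4) with $b(w_0)=S_q\varphi(x)+O(1)$ for $x$ starting with $w_0$, and Lemma 4(iii), where $e^{-\delta q}\le n^{-\delta A}$ is negligible for $A$ large; for $E_j,\hat E_j$ and the normal parts of $R,L$ it is the Gaussian tail. A union over $j\le N\le n$ gives, with $C_1$ **independent of $A$** (for $A\ge A_0(\varphi)$),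
$$P\Big(\max_{1\le j\le N}\Big|S_{jp}\varphi_q-\sum_{i<j}D_i\Big|>C_1\sqrt{q\log n}\Big)\le n^{-9}.\tag{7.3}$$

**Step 2: tails of sums of $D_i$.** Let $\ell_r=2^rp$, $0\le r\le M$. For $\Lambda$ large, depending only on $\varphi$ (in particular $\Lambda\ge2C_1$),
$$P\Big(\Big|\sum_{i<2^r}D_i\Big|>\Lambda\sqrt{\ell_r\log n}\Big)\le n^{-8}\qquad(0\le r\le M).\tag{7.4}$$
Indeed $C_1\sqrt{q\log n}\le\frac\Lambda2\sqrt{\ell_r\log n}$; $|S_k\varphi-S_k\varphi_q|\le2nC\theta^q\le1\le\frac\Lambda4\sqrt{\ell_r\log n}$ for $k\le2n$ and $A$ large; and $\mu(|S_{\ell_r}\varphi|>\frac\Lambda4\sqrt{\ell_r\log n})\le2n^{-\Lambda^2/C}$ by (3.4). Combine with (7.3).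

**Step 3: densities of sums of $D_i$.** Let $\hat D(u)=E[\hat l_{w_0}(u)e^{iub(w_0)}\hat r_{w_0}(u)]$. By Lemma 4(i), $|\hat D(u)|\le e^{-\kappa qu^2}$. For $|u|\le\tau/2$, Lemma 4(ii) replaces $\hat l\,\hat r$ by $\lambda^{2q}\alpha\beta$ and Lemma 2 then gives $|\hat D(u)-\lambda(iu)^p|\le Ce^{-\delta q}$. Let $g_r$ be the density of $\sum_{i<2^r}D_i$. It is continuous and strictly positive, as $D_i$ contains an independent Gaussian summand. For $|u|\le\tau/2$, $|\hat D^{2^r}-\lambda(iu)^{\ell_r}|\le2^rCe^{-\delta q}$, and for $|u|>\tau/2$ the integrals of $|\hat D|^{2^r}$, and of $|\lambda(iu)|^{\ell_r}\le e^{-\frac7{16}c^2\ell_ru^2}$ up to $\tau$, are at most $Ce^{-\delta q}$. So by Fourier inversion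
$$g_r(x)=\frac1{2\pi}\int_{-\tau}^\tau e^{-iux}\lambda(iu)^{\ell_r}du+O(ne^{-\delta q}).$$
Let $I=P^*$, the function $V^*$ for $V=P$; it is analytic near $0$, with $I(0)=I'(0)=0$ and $I''(0)=c^{-2}$. If $|x|\le4\Lambda\sqrt{\ell_r\log n}$, then $|x|/\ell_r\le4\Lambda/\sqrt{3A}\le\varepsilon_0$ for $A$ large. Then Lemma 3(a) applies with $B=1$, $k=\ell_r$, and its main term is at least $n^{-1-C\Lambda^2}$, as $\ell_rI(x/\ell_r)\le Cx^2/\ell_r\le C\Lambda^2\log n$. For $A$ large given $\Lambda$, the absolute errors $O(e^{-\delta\ell_r})$ and $O(n^{1-\delta A})$ are relatively $O(1/\ell_r)$, as $\ell_r<2n$. Hence, with $C$ in the $O$ not depending on $A,\Lambda$,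
$$g_r(x)=\sqrt{\frac{I''(x/\ell_r)}{2\pi\ell_r}}\,e^{-\ell_rI(x/\ell_r)}\Big(1+O\big(\tfrac1{\ell_r}\big)\Big),\qquad|x|\le4\Lambda\sqrt{\ell_r\log n},\ 0\le r\le M.\tag{7.5}$$

## 8. Monotone transport to a nearly normal density

The coupling in Section 9 matches quantiles of a normal law with those of a density $\phi e^\epsilon$, $\epsilon$ small but growing polynomially. The quantile shift should be about $\epsilon(t)/t$, one power of $t$ better than $\epsilon$. This is exactly what is needed.

**Lemma 6.** Let $j\in\{3,4\}$. There are absolute constants $C_1',\delta_0,\eta_0>0$ with the following property. Let $\phi$ be the standard normal density, $t_0\ge4$, $0<d\le\delta_0$, $dt_0^{j-2}\le\eta_0$, and let $\epsilon$ be continuous on $[-t_0,t_0]$ with $|\epsilon(t)|\le\omega(|t|):=d(1+|t|^j)$. Let $H$ be the increasing bijection of $[-t_0,t_0]$ pushing the normalized density $\propto\phi$ to the normalized density $\propto\phi e^\epsilon$. Then $|H(t)-t|\le C_1'd(1+|t|^{j-1})$ for $|t|\le t_0$.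

*Proof.* The constants are chosen in the order $C_0,C_2,C_3$ (absolute), $d_1=\phi(4)/2$, $C_1'$, and last $\delta_0,\eta_0$, small. Note $\omega(t)\le\delta_0+\eta_0t^2$ on $[0,t_0]$.

**Step 1: normalization.** Let $c_0=\int_{-t_0}^{t_0}\phi\ge\frac12$, $c_1=\int_{-t_0}^{t_0}\phi e^\epsilon$. If $\delta_0\le1$, $\eta_0\le\frac14$, then $|c_1-c_0|\le\int\phi\,\omega e^\omega\le d\int\phi(t)(1+|t|^j)e^{1+t^2/4}dt\le C_0d$. For $\delta_0$ small, $|\log(c_1/c_0)|\le4C_0d$, so the second density is $\phi e^{\tilde\epsilon}/c_0$ with $|\tilde\epsilon|\le\omega+4C_0d\le C_2\omega$, since $\omega\ge d$. With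
$$\bar\Phi(t)=\int_t^{t_0}\phi,\qquad\bar Q(t)=\int_t^{t_0}\phi e^{\tilde\epsilon},$$
$H$ is defined by $\bar Q(H(t))=\bar\Phi(t)$. If $C_2\delta_0\le1$ and $C_2\eta_0\le\frac14$, then $|\bar Q-\bar\Phi|\le\int\phi\,C_2\omega e^{C_2\omega}\le C_3d$. Put $\Delta(t)=C_1'd(1+t^{j-1})$, with $C_1'\ge24C_2$ and $C_1'\ge C_3/d_1$, and require also
$$C_1'\delta_0\le\tfrac14,\qquad C_1'\eta_0\le\tfrac1{12},\qquad C_3\delta_0<d_1,\qquad257\,C_2\delta_0\le\log2 .$$
By reflection (replace $\epsilon(t)$ by $\epsilon(-t)$ and $H(t)$ by $-H(-t)$) let $t\ge0$.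

**Step 2: elementary bounds for $3\le w\le t_0$.** First, $\Delta(w)\le C_1'd+w\,C_1'dw^{j-2}\le\frac14+\frac w{12}\le\frac w2$. Second, $w\Delta=C_1'd(w+w^j)\ge C_1'\omega(w)$. Third, $0\le\Delta'(w)=C_1'd(j-1)w^{j-2}\le\min(\frac13w\Delta,\frac14)$, because $j-1\le3\le w^2/3$ and $3C_1'\eta_0\le\frac14$. Fourth, $\omega(w+\Delta)\le(\frac32)^j\omega(w)\le16\,\omega(w)$.

**Step 3: upper bound for $t\ge3$.** If $t+\Delta(t)\ge t_0$ there is nothing to prove. Otherwise substitute $v=w+\Delta(w)$, with $w_0+\Delta(w_0)=t_0$: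
$$\bar Q(t+\Delta(t))\le\int_t^{w_0}\phi(w+\Delta)e^{C_2\omega(w+\Delta)}(1+\Delta')\,dw .$$
As $\phi(w+\Delta)\le\phi(w)e^{-w\Delta}$, the integrand is at most $\phi(w)$ times the exponential of $-w\Delta+16C_2\omega(w)+\Delta'\le-\frac23C_1'\omega(w)+16C_2\omega(w)\le0$. So $\bar Q(t+\Delta(t))\le\bar\Phi(t)=\bar Q(H(t))$. As $\bar Q$ decreases, $H(t)\le t+\Delta(t)$.

**Step 4: lower bound for $t\ge3$.** Substitute $v=w-\Delta(w)$, which is increasing in $w$ and lies in $[t/2,t_0]$ for $w\in[t,t_0]$: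
$$\bar Q(t-\Delta(t))\ge\int_t^{t_0}\phi(w-\Delta)e^{-C_2\omega(w)}(1-\Delta')\,dw .$$
Here $\phi(w-\Delta)=\phi(w)e^{w\Delta-\Delta^2/2}$ with $\frac{\Delta^2}2\le\frac14w\Delta$, and $\log(1-\Delta')\ge-\frac43\Delta'\ge-\frac49w\Delta$. The exponent relative to $\phi(w)$ is at least $w\Delta(1-\frac14-\frac49)-C_2\omega(w)\ge(\frac{11}{36}C_1'-C_2)\omega(w)\ge0$. So $\bar Q(t-\Delta(t))\ge\bar\Phi(t)=\bar Q(H(t))$, that is, $H(t)\ge t-\Delta(t)$.

**Step 5: $0\le t\le3$.** We have $|\bar Q(H(t))-\bar Q(t)|=|\bar\Phi(t)-\bar Q(t)|\le C_3d<d_1$. On $[-4,4]\subset[-t_0,t_0]$, $\phi e^{\tilde\epsilon}\ge\phi(4)e^{-257C_2d}\ge d_1$. Since $[t-1,t+1]\subset[-4,4]$, $|H(t)-t|>1$ would force a difference of at least $d_1$, which is impossible. So $|H(t)-t|\le C_3d/d_1\le C_1'd$. $\square$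

## 9. The dyadic tree: i.i.d. blocks coupled to Gaussians

**Proposition 7.** On a suitable space there are $(D_i)_{i<N}$ with the law above and i.i.d. $G_i\sim N(0,c^2p)$ with
$$P\Big(\max_{j\le N}\Big|\sum_{i<j}(D_i-G_i)\Big|>C_A\log n\Big)\le n^{-5}.$$

*Proof.* Consider the dyadic tree of subintervals of $\{0,\dots,N-1\}$. A node $\mathcal P$ with $2^r$ blocks has length $\ell_{\mathcal P}=\ell_r$; $s_{\mathcal P}$ and $s^G_{\mathcal P}$ denote the sums of $D_i$ and $G_i$ over it. Let $\zeta_{\rm root}$ and $\zeta_{\mathcal P}$ ($\mathcal P$ non-leaf) be i.i.d. standard normal, accompanied by independent uniform variables.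

**Step 1: the Gaussian side.** Put $s^G_{\rm root}=c\sqrt{\ell_M}\,\zeta_{\rm root}$. A node of length $2\ell$ with sum $s^G$ gets left and right children sums $\frac12s^G\pm\eta$, $\eta=c\sqrt{\ell/2}\,\zeta_{\mathcal P}$. Each child has variance $\frac14\cdot2c^2\ell+\frac12c^2\ell=c^2\ell$, and the two are uncorrelated; so the leaf values $G_i$ are i.i.d. $N(0,c^2p)$.

**Step 2: the $D$ side.** Given the sum $s$ of a node of length $2\ell$, $\ell=\ell_r$, its children sums are $\frac s2\pm y$, where $y$ has density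
$$q_s(y)=g_r(\tfrac s2+y)\,g_r(\tfrac s2-y)/g_{r+1}(s),$$
independently over the nodes of one level given the sums of that level. With root sum of density $g_M$, this reproduces the law of $(D_i)$. We choose $y$ from $\zeta_{\mathcal P}$ as follows. Let $Y_0=2\Lambda\sqrt{\ell\log n}$ and $a=s/(2\ell)$.

Suppose $|s|\le\Lambda\sqrt{2\ell\log n}$. For $|y|\le Y_0$ we have $|\frac s2\pm y|\le4\Lambda\sqrt{\ell\log n}$, so (7.5) applies to all three densities. With $b=y/\ell$, $\sigma^2=\ell/(2I''(a))$, $t=y/\sigma$,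
$$q_s(y)=\frac{1+O(1/\ell)}{\sqrt{\pi\ell}}\sqrt{\frac{I''(a+b)I''(a-b)}{I''(a)}}\,e^{-\ell[I(a+b)+I(a-b)-2I(a)]}=\frac{e^{-y^2/2\sigma^2}}{\sqrt{2\pi\sigma^2}}e^{\epsilon},\qquad|\epsilon|\le\frac C\ell(1+t^4).$$
Here the symmetry in $b$ kills odd orders: $I(a+b)+I(a-b)-2I(a)=I''(a)b^2+O(b^4)$ and $I''(a+b)I''(a-b)=I''(a)^2(1+O(b^2))$. Moreover $\ell I''(a)b^2=y^2/(2\sigma^2)$, $\ell b^4\le Ct^4/\ell$ and $b^2\le Ct^2/\ell$. Lemma 6 applies in the variable $t$ with $j=4$, $d=C/\ell$, $t_0=Y_0/\sigma=2\Lambda\sqrt{2I''(a)\log n}$; indeed $dt_0^2\le C\Lambda^2\log n/\ell\le C\Lambda^2/A\le\eta_0$ for $A$ large. Let $y'=\sigma H(\zeta_{\mathcal P})$ if $|\zeta_{\mathcal P}|\le t_0$, and otherwise draw $y'$ independently from $q_s$ conditioned on $|y|\le Y_0$. Since $\zeta_{\mathcal P}$ is independent of $s$, in both cases $y'$ has law $q_s(\cdot\mid|y|\le Y_0)$. Toss a coin of success probability $q_s([-Y_0,Y_0])$; on success take $y=y'$, on failure draw $y$ from $q_s(\cdot\mid|y|>Y_0)$. Then $y\sim q_s$.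 If $|s|>\Lambda\sqrt{2\ell\log n}$, draw $y\sim q_s$ independently of $\zeta_{\mathcal P}$, with no coin.

**Step 3: the root.** For $|x|\le Y_M:=2\Lambda\sqrt{\ell_M\log n}$ put $a=x/\ell_M$, $t=x/(c\sqrt{\ell_M})$. By (7.5), $g_M$ is the $N(0,c^2\ell_M)$ density times $e^\epsilon$ with
$$|\epsilon|\le C\Big(\ell_M|a|^3+|a|+\frac1{\ell_M}\Big)\le\frac C{\sqrt{\ell_M}}(1+|t|^3).$$
Apply Lemma 6 with $j=3$, $d=C/\sqrt{\ell_M}$, $t_0=2\Lambda\sqrt{\log n}/c$; $dt_0\le C\Lambda/\sqrt A\le\eta_0$. Put $s'=c\sqrt{\ell_M}H(\zeta_{\rm root})$ if $|\zeta_{\rm root}|\le t_0$, and otherwise draw $s'$ independently from $g_M$ conditioned on $|x|\le Y_M$. With a coin of success probability $\int_{-Y_M}^{Y_M}g_M$ take $s_{\rm root}=s'$; on failure draw $s_{\rm root}$ from $g_M$ conditioned on $|x|>Y_M$. Then $s_{\rm root}$ has density $g_M$.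

**Step 4: the good event.** Let $\mathcal G$ be the event that all $|s_{\mathcal P}|\le\Lambda\sqrt{\ell_{\mathcal P}\log n}$, all coins succeed, and all $|\zeta|\le t_*:=\Lambda\sqrt{\log n}/C$, with $C$ such that $t_*$ is at most every $t_0$ above. By (7.4) each condition on a sum fails with probability at most $n^{-8}$. Failure of the root coin means $|s_{\rm root}|>Y_M$. Failure of a splitting coin means $|y|>Y_0$, and as $\max|\frac s2\pm y|\ge|y|$, some child's sum exceeds $\Lambda\sqrt{\ell\log n}$. So by (7.4) each coin fails with probability at most $2n^{-8}$. For $\Lambda$ large $P(|\zeta|>t_*)\le n^{-8}$. There are fewer than $2n$ nodes, hence $P(\mathcal G^c)\le n^{-6}$.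

**Step 5: the error made at one node, on $\mathcal G$.** For a node of length $2\ell$ let $\epsilon_{\mathcal P}=y-\eta$. On $\mathcal G$, $y=\sigma H(\zeta_{\mathcal P})$, so Lemma 6 gives $|y-\sigma\zeta|\le C\sqrt\ell\cdot\frac C\ell(1+|\zeta|^3)\le C\ell^{-1/2}(1+|\zeta|^3)$. Also $|\sigma-c\sqrt{\ell/2}|\le C\sqrt\ell\,|a|\le C|s|/\sqrt\ell$. Since $|s\zeta|/\sqrt\ell\le s^2/\ell+\zeta^2$,
$$|\epsilon_{\mathcal P}|\le C\Big(\frac{s_{\mathcal P}^2}{\ell_{\mathcal P}}+\zeta_{\mathcal P}^2\Big)+C\ell_{\mathcal P}^{-1/2}(1+|\zeta_{\mathcal P}|^3),\qquad|y|\le C\sqrt\ell\,(1+|\zeta_{\mathcal P}|),\tag{9.1}$$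
the second because $\zeta^2\le t_*^2\le C\Lambda^2\log n\le\ell$ for $A$ large, so that $\ell^{-1/2}|\zeta|^3\le\ell^{1/2}|\zeta|$. At the root, $|s_{\rm root}-s^G_{\rm root}|\le c\sqrt{\ell_M}\cdot\frac C{\sqrt{\ell_M}}(1+\zeta_{\rm root}^2)\le C_A\log n$.

**Step 6: errors do not multiply down the tree.** Let $e(j)=\sum_{i<j}(D_i-G_i)$. If $\mathcal P$ has endpoints $j_1<j_3$ and midpoint $j_2$, the left child's error is $\frac12(e(j_3)-e(j_1))+\epsilon_{\mathcal P}$, so
$$e(j_2)=\tfrac12(e(j_1)+e(j_3))+\epsilon_{\mathcal P},\qquad|e(j_2)|\le\max(|e(j_1)|,|e(j_3)|)+|\epsilon_{\mathcal P}| .$$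
Start from $e(0)=0$, $e(N)=s_{\rm root}-s^G_{\rm root}$. By induction down the tree, at both endpoints of a node $|e|$ is at most $|s_{\rm root}-s^G_{\rm root}|$ plus the sum of $|\epsilon|$ over the strict ancestors of the node. Taking leaves,
$$|e(j)|\le|s_{\rm root}-s^G_{\rm root}|+\sum_{\mathcal P\in\mathrm{chain}(j)}|\epsilon_{\mathcal P}|,\tag{9.2}$$
where the chain is a path of non-leaf nodes from the root, one per level, $M\le2\log n$ nodes in all.

**Step 7: summing along a chain.** Put $A_{\mathcal P}=s_{\mathcal P}^2/\ell_{\mathcal P}$. For a child $\mathcal P'$ of length $\ell=\ell_{\mathcal P}/2$, $(\frac s2\pm y)^2\le\frac32\cdot\frac{s^2}4+3y^2$, and dividing by $\ell$ and using (9.1),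
$$A_{\mathcal P'}\le\tfrac34A_{\mathcal P}+C(1+\zeta_{\mathcal P}^2).$$
The factor $\frac34<1$ is what keeps the sum of the $A_{\mathcal P}$ along a chain at $O(\log n)$ when each alone may be that large:
$$\sum A_{\mathcal P}\le4A_{\rm root}+C\sum(1+\zeta_{\mathcal P}^2),\qquad A_{\rm root}\le\Lambda^2\log n .$$
Also, using $|\zeta|\le t_*$ and $\ell_r\ge2^rq$,
$$\sum\ell_{\mathcal P}^{-1/2}(1+|\zeta_{\mathcal P}|^3)\le\sum_{r\ge0}2^{-r/2}q^{-1/2}\,C_A(\log n)^{3/2}\le C_A\log n .$$
Finally, as $Ee^{\zeta^2/4}=\sqrt2$, along a fixed chain $P(\sum\zeta_{\mathcal P}^2>C\log n)\le2^{M/2}n^{-C/4}\le n^{-8}$ for a suitable $C$, and there are at most $n$ chains. Inserting everything in (9.2), $\max_j|e(j)|\le C_A\log n$ outside probability $n^{-6}+n^{-7}\le n^{-5}$. $\square$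

## 10. From one time scale to an infinite path

Fix $\Lambda$, $A$ as above; constants may now depend on them.

**Proposition 8.** For $n\ge n_0$, with $q=\lceil A\log n\rceil$, there is a coupling of fair digits $x_0,\dots,x_{n-1}$ and a Brownian motion $(W_t)_{t\le n}$ of variance $c^2$ with $P(\max_{k\le n-q}|S_k\varphi_q-W_k|>C_*\log n)\le n^{-2}$.

*Proof.* Glue the couplings of (7.3) and Proposition 7 along $(D_i)$. Inserting independent Brownian bridges, let $W$ be a Brownian motion of variance $c^2$ on $[0,Np]$ with $W_{(i+1)p}-W_{ip}=G_i$. Outside probability $n^{-9}+n^{-5}$, $|S_{jp}\varphi_q-W_{jp}|\le C_1\sqrt{q\log n}+C_A\log n\le C_A\log n$ for all $j\le N$. For $jp\le k<(j+1)p$, $|S_k\varphi_q-S_{jp}\varphi_q|\le p\|\varphi\|_\infty=O(\log n)$. By the reflection principle, $P(\sup_{t\le p}|W_{jp+t}-W_{jp}|>K\log n)\le4e^{-K^2(\log n)^2/(2c^2p)}\le n^{-7}$ for $K$ large depending on $A$, for each of the at most $n$ values $j$. As $n\le Np$, this gives the bound for all $k\le n$ on the full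 space. For $k\le n-q$, $S_k\varphi_q$ depends only on $x_0,\dots,x_{n-1}$, so we may restrict to these digits and to $W|_{[0,n]}$. $\square$

**Proof of Theorem A.** *Building the path.* Let $n_i=2^{2^i}$, $i\ge i_0$, $m_i=n_{i+1}-n_i$, $q_i=\lceil A\log m_i\rceil$. For each $i$ take, independently, a coupling as in Proposition 8 with $n=m_i$, of the digits $x_k$, $n_i\le k<n_{i+1}$, and the increments of $W$ on $[n_i,n_{i+1}]$. Digits and increments before $n_{i_0}$ are independent. The result is an i.i.d. fair digit sequence and a Brownian motion $W$ of variance $c^2$.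

*Error on one segment.* As $\sum m_i^{-2}<\infty$, Borel–Cantelli gives the bound of Proposition 8 on all segments with $i$ large: for $n_i\le k\le n_{i+1}-q_i$, $(S_k-S_{n_i})\varphi_{q_i}$ and $W_k-W_{n_i}$ differ by at most $C_*\log m_i=O(2^i)$. Replacing $\varphi_{q_i}$ by $\varphi$ costs at most $Cm_i\theta^{q_i}\le1$. On the last $q_i=O(2^i)$ steps $S$ moves by $O(2^i)$, and so does $W$ outside an event of probability $O(e^{-2^i})$, which is summable. So a.s. for all large $i$
$$\max_{n_i\le k\le n_{i+1}}\big|(S_k-S_{n_i})-(W_k-W_{n_i})\big|\le C2^i .$$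

*Summing segments.* If $n_I\le n<n_{I+1}$, then a.s. $|S_n-W_n|\le O(1)+\sum_{i\le I}C2^i=O(2^I)=O(\log n)$, as $\log n\ge2^I\log2$; the $O(1)$ is a random finite constant. The lengths $\log n_i$ double, so the last segment dominates and summing costs only a constant factor.

*Back to $([0,1],\mu)$.* The digits have law $\mu$. Using a regular conditional law of the path $W$ given the digits, realize $W$ as a function of $x$ and an independent uniform variable, on the enlargement $[0,1]\times[0,1]$ of $([0,1],\mu)$. $\blacksquare$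

## 11. Windows of length $b\log n$ and the lower bound

**Proof of Theorem B.** Part (i) is in Section 3. For (ii), the limits $\beta^\pm$ exist by subadditivity of $k\mapsto\sup(\pm S_k\varphi)$, and $\beta^\pm\ge0$ since $\mu(S_k\varphi)=0$.

*Brownian windows.* Let $W$ be as in the statement, $b>0$, $\epsilon\in(0,1)$, $a_n=\lfloor b\log n\rfloor$. The increments of $W$ over the $\lfloor n/a_n\rfloor$ disjoint windows $[ja_n,(j+1)a_n]\subset[0,n]$ are i.i.d. $N(0,c^2a_n)$. Each exceeds $(1-\epsilon)c\sqrt{2b}\log n$ with probability $n^{-(1-\epsilon)^2+o(1)}$, so the probability that none does is at most $\exp(-n^{\epsilon'})$ for large $n$, with some $\epsilon'>0$. This is summable. Hence a.s. for all large $n$ some $k$ with $k+a_n\le n$ has $W_{k+a_n}-W_k\ge(1-\epsilon)c\sqrt{2b}\log n$.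

*The sums cannot follow.* For $n$ large, $S_{k+a_n}-S_k\le\sup S_{a_n}\varphi\le(\beta^++\epsilon)b\log n$. The difference of the two increments is at most $2\max_{k\le n}|S_k-W_k|$, so eventually
$$\max_{k\le n}|S_k-W_k|\ge\tfrac12\big[(1-\epsilon)c\sqrt{2b}-(\beta^++\epsilon)b\big]\log n .$$
If $|S_k-W_k|\le\gamma\log k$ for all large $k$, then $\max_{k\le n}|S_k-W_k|\le O(1)+\gamma\log n$. So, letting $\epsilon\to0$ along a sequence, $\limsup|S_n-W_n|/\log n\ge\frac12(c\sqrt{2b}-\beta^+b)$ a.s., for every $b>0$.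

*Choice of $b$.* If $\beta^+=0$, the right side is unbounded in $b$, which contradicts Theorem A for the $W$ given there; so $\beta^+>0$. Then $b=c^2/(2(\beta^+)^2)$ gives $\frac12\big(\frac{c^2}{\beta^+}-\frac{c^2}{2\beta^+}\big)=c^2/(4\beta^+)$. Applying this also to $-\varphi,-W$ gives $\beta^->0$ and the bound $c^2/(4\beta^-)$; the larger of the two is $c^2/(4\min(\beta^+,\beta^-))$. $\blacksquare$

## 12. Mixing subshifts of finite type and Axiom A basic sets

**Definition (subshift, equilibrium state).** A one-step one-sided subshift of finite type is $\Sigma_{\mathbf A}=\{x\in\mathcal A^{\{0,1,\dots\}}:\mathbf A_{x_kx_{k+1}}=1\ \forall k\}$ with the shift $\sigma$, where $\mathcal A$ is a finite alphabet and $\mathbf A$ a $0$–$1$ matrix. It is topologically mixing if some power of $\mathbf A$ has only positive entries. For example, $\mathbf A=\begin{pmatrix}1&1\\1&0\end{pmatrix}$ forbids the word $11$, and $\mathbf A^2>0$. The equilibrium state of a Hölder potential is the invariant probability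 $\mu$ that maximizes entropy plus the integral of the potential. On the full $2$-shift, the potential $\log p_{x_0}$ with $p_0+p_1=1$, $p_i>0$, has the Bernoulli measure $(p_0,p_1)$ as equilibrium state.

**Theorem C.** Theorems A and B hold for $(\Sigma_{\mathbf A},\sigma,\mu)$, where $(\Sigma_{\mathbf A},\sigma)$ is a topologically mixing one-sided subshift of finite type, $\mu$ is the equilibrium state of a Hölder potential and $\varphi$ is Hölder with $\mu(\varphi)=0$. Consequently they hold for Hölder observables and equilibrium states of Hölder potentials on two-sided mixing subshifts of finite type and on mixing basic sets of Axiom A diffeomorphisms (in these cases with "$S_n=O(1)$ a.s." in B(i)).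

**Proof.** The proof above is followed, and only what changes is written. Two things are new: separators are no longer independent, and neither are the segments between the times $n_i$.

**Setting.** Recode so that the subshift is one-step; let $\|\cdot\|,\mathcal H$ be as before, with $\theta<1$ such that $\varphi$ and the potential lie in $\mathcal H$. By the Ruelle–Perron–Frobenius theorem (Parry–Pollicott, *Zeta functions and the periodic orbit structure of hyperbolic dynamics*, Thm 2.2), the potential may be replaced by a normalized real $\psi\in\mathcal H$: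
$$\mathcal Lg(y)=\sum_{\sigma x=y}e^{\psi(x)}g(x),\qquad\mathcal L1=1,\qquad\mathcal L^*\mu=\mu,\qquad\|\mathcal L^kg-\mu(g)\|\le C\rho_1^k\|g\|,\quad\rho_1<1,$$
and $\mu$ has full support. (In the Bernoulli example $\psi=\log p_{x_0}$ and $\mathcal L1=p_0+p_1=1$.) For $u\in L^\infty$, $\mathcal L((u\circ\sigma)g)=u\,\mathcal Lg$, so $E_\mu[g\mid\sigma^{-1}\mathcal B]=(\mathcal Lg)\circ\sigma$. All of Section 3 after the coding holds with $\mathcal L_z=\mathcal L(e^{z\varphi}\,\cdot)$, with (3.1) replaced by $C\rho_1^k\|g\|$ and $\rho>\rho_1$; Step 4 there uses $\mathcal L(\chi\circ\sigma)=\chi$, which holds as $\mathcal L1=1$. This includes B(i) and Theorem A for $c=0$. So let $c>0$. From here on $\psi$ denotes the potential.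

For an admissible word $w$ of length $k$ let $G_w(y)=1_{\{wy\in\Sigma_{\mathbf A}\}}e^{S_k\psi(wy)}/\mu[w]$. Then
$$\mathcal L^k1_{[w]}=\mu[w]G_w,\qquad\mu(G_w)=1,\qquad\mu(x_0\dots x_{k-1}=w\mid\sigma^kx=y)=\mu[w]G_w(y).$$
We claim $\|G_w\|\le C$. If $wy,wy'$ are admissible and $y,y'$ agree in $j\ge0$ places, then $|S_k\psi(wy)-S_k\psi(wy')|\le C\theta^j$. As $\mu[w]=\int1_{\{wy\in\Sigma_{\mathbf A}\}}e^{S_k\psi(wy)}d\mu(y)$, where the integrand varies by bounded factors over its support, and that support contains a $1$-cylinder, of positive measure, $\sup G_w\le C$. The variation over points agreeing in $j\ge1$ places is then at most $C\theta^j$, since the indicator depends on $y_0$ only.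

Choose $y_w\in[w]$ for each admissible $q$-word $w$, and put $\varphi_q(x)=\varphi(y_{x_0\dots x_{q-1}})$. Then $|\varphi-\varphi_q|\le C\theta^q$. The blocks $w_i,v_i,X_i$ are as in Section 4.

**(a) Decoupling the separators.** Let $\mathbf P$ be the law of $(w_0,v_0,\dots,v_{N-1},w_N)$ under $\mu$. Let $\mathbf Q$ be the law under which the $w_i$ are i.i.d. with the law $\mu_q$ of $(x_0,\dots,x_{q-1})$, and given $w$ the $v_i$ are independent with law $\kappa(v|w_i,w_{i+1})=\mu[w_ivw_{i+1}]/\sum_{v'}\mu[w_iv'w_{i+1}]$. We claim $\|\mathbf P-\mathbf Q\|_{TV}\le CNe^{-\delta q}$.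

Given $\sigma^{(i+1)p}x=y\in[w']$, the word $(w_i,v_i)=(w,v)$ has probability $1_{\{wvy\in\Sigma_{\mathbf A}\}}e^{S_p\psi(wvy)}$, which varies over $y\in[w']$ only by factors $e^{\pm C\theta^q}$. So, given $w_{i+1}=w'$ and all later blocks, its conditional probability is $\pi(w,v|w')e^{\pm C\theta^q}$ with $\pi(w,v|w')=\mu[wvw']/\mu[w']$, both being averages over subsets of $[w']$. Also
$$\sum_v\mu[wvw']=\int_{[w']}\mathcal L^p1_{[w]}\,d\mu=\mu[w]\int_{[w']}\mathcal L^{2q}G_w\,d\mu=\mu[w]\mu[w'](1+O(\rho_1^{2q})),$$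
which is positive for $q\ge C$, so $\kappa$ is well defined, and $\pi(w,v|w')=\kappa(v|w,w')\mu_q(w)(1+O(\rho_1^{2q}))$. Under both laws $w_N\sim\mu_q$, and under $\mathbf Q$ the conditional probability of $(w_i,v_i)=(w,v)$ given $w_{i+1}=w'$ and all later blocks is exactly $\kappa(v|w,w')\mu_q(w)$. Generating the blocks from the right end, each of the $N$ steps contributes at most $Ce^{-\delta q}$. For $A$ large the distance is at most $n^{-10}$.

**(b) Lemma 1 under $\mathbf Q$.** Let $y'=y_{w'}$ and $b(w)=S_q\varphi(y_w)$. Then $\mu[wvw']=\mu[w']e^{S_p\psi(wvy')}(1+O(\theta^q))$ for admissible $wvw'$, and $|X_i-S_p\varphi(w_iv_iy_{w_{i+1}})|\le Cq\theta^q$. With sums over admissible $v$, and splitting $S_p(wvy')=S_q(wvy')+S_{2q}(vy')$ for both $\psi$ and $\varphi$,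
$$f_{w,w'}(u)=\frac{\sum_ve^{S_p\psi(wvy')+iuS_p\varphi(wvy')}}{\sum_ve^{S_p\psi(wvy')}}+O(q\theta^q)=\frac{\mathcal L_{iu}^{2q}\big(G_we^{iuS_q\varphi(w\,\cdot)}\big)(y')}{\mathcal L^{2q}G_w(y')}+O(q\theta^q).$$
The denominator is $1+O(\rho_1^{2q})$. Let $F_w(y)=S_q\varphi(wy)-b(w)$ where $wy$ is admissible, and $F_w=0$ elsewhere; $\|F_w\|\le C$ as in Section 5. Hence, when $|\lambda(iu)|\le1$,
$$f_{w,w'}(u)=\lambda(iu)^{2q}e^{iub(w)}\alpha_w(iu)\beta_{w'}(iu)+O(e^{-\delta q}),\qquad\alpha_w(z)=\nu_z(G_we^{zF_w}),\quad\beta_w(z)=h_z(y_w).$$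
These $\alpha_w,\beta_w$ are uniformly bounded, analytic, real on the reals, and $\alpha_w(0)=\mu(G_w)=1$, $\beta_w(0)=1$. The condition $|\lambda(iu)|\le1$ holds for $|u|\le\tau$, and Lemma 1 was used only for $|u|\le\tau/2$.

**(c) Lemma 2 and Proposition 8.** We have
$$\sum_w\mu[w]e^{iub(w)}\alpha_w(iu)\beta_w(iu)=\sum_w\nu_{iu}\big(\mu[w]G_we^{iuS_q\varphi(w\,\cdot)}\big)h_{iu}(y_w).$$
On admissible $y$, $h_{iu}(wy)-h_{iu}(y_w)$ is $O(\theta^q)$ with increments $O(\theta^{q+j})$, so replacing $h_{iu}(y_w)$ by $h_{iu}(w\,\cdot)$ inside $\nu_{iu}$ costs $\sum_w\mu[w]\,O(\theta^q)=O(\theta^q)$. As $\sum_w\mu[w]G_we^{iuS_q\varphi(w\,\cdot)}h_{iu}(w\,\cdot)=\mathcal L_{iu}^qh_{iu}=\lambda(iu)^qh_{iu}$, the sum is $\lambda(iu)^q+O(\theta^q)$.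

Sections 6–9 used only: the conclusions of Lemmas 1 and 2, the independence of the $w_i$, the conditional independence of the $X_i$ given $w$, $|X_i|+|b(w_i)|\le Cq$, and the tail bound (3.4), which is valid under $\mu$. Now let $(w_i,v_i)$ have law $\mathbf Q$, and in the replacement let the $w_i$ be i.i.d. $\mu_q$. The tail bound is needed under $\mathbf Q$ for $b(w_0)$, whose law is the same under both measures; for the single variable $X_0$ in (7.3); and for $S_{\ell_r}\varphi_q$ in (7.4). Passing between $\mathbf P$ and $\mathbf Q$ costs probability $n^{-10}$ each time, and (7.3), (7.4) keep their form: in (7.3) the total is at most $n^{-10}+n^{-10}+6n\cdot n^{-12}\le n^{-9}$. Finally couple the digits under $\mathbf Q$ maximally to those under $\mathbf P$ and glue. Hence Proposition 8 holds for digits distributed as the first $n$ coordinates under $\mu$.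

**(d) Concatenation with gaps.** Let $g_i=\lceil A_12^i\rceil$ with a fixed $A_1>0$, and $J_i=[n_i+g_i,n_{i+1})$. For a word $u$ of length $k$,
$$\mu(\sigma^{-(k+g)}B\mid[u])=\int_B\mathcal L^gG_u\,d\mu=\mu(B)(1+O(\rho_1^g)).$$
So the conditional law of $x_{J_i}$ given $x_0,\dots,x_{n_i-1}$ is within total variation distance $C\rho_1^{g_i}$ of its marginal. For each $i$, using a fresh auxiliary uniform variable, couple maximally the conditional law of $x_{J_i}$ given $x_0,\dots,x_{n_i-1}$ with its marginal. This gives $x^*_{J_i}$ which, conditionally on $x_0,\dots,x_{n_i-1}$ and the earlier auxiliary variables, has the marginal law of $x_{J_i}$. The earlier $x^*_{J_l}$, $l<i$, are functions of $x_0,\dots,x_{n_i-1}$ and the earlier auxiliary variables; hence the $x^*_{J_i}$ are independent. Moreover $P(x_{J_i}\ne x^*_{J_i})\le C\rho_1^{g_i}$, which is summable, so a.s. $x^*_{J_i}=x_{J_i}$ for all large $i$.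

By stationarity $x^*_{J_i}$ has the law of the first $|J_i|$ coordinates. Attach to each $x^*_{J_i}$ the Brownian increments on $J_i$ from Proposition 8 with $n=|J_i|$, independently over $i$ (draw them from their conditional law given $x^*_{J_i}$), and independent Brownian increments on the gaps $[n_i,n_i+g_i]$ and on $[0,n_{i_0}]$. Together they form a Brownian motion of variance $c^2$. On the gaps $S$ moves by $O(2^i)$, and $W$ by $O(2^i)$ for all large $i$ a.s. The segments $J_i$ are treated as in Section 10, including their last $\lceil A\log|J_i|\rceil$ steps, and the errors sum to $O(\log n)$ as there. Then $W$ is realized on an enlargement by its regular conditional law given $x$. Section 11 applies verbatim. This proves the one-sided case.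

**(e) Two-sided subshifts and Axiom A.** On a two-sided subshift of finite type, a Hölder $\varphi$ is $\varphi^+\circ\pi+\chi-\chi\circ\sigma$ with $\pi$ the projection to the one-sided shift, $\varphi^+$ Hölder and $\chi$ continuous (Sinai; Bowen, *Equilibrium states and the ergodic theory of Anosov diffeomorphisms*, Lemma 1.6). Applied also to the potential, this shows that $\pi_*\mu$ is the equilibrium state of a Hölder potential on the one-sided shift. So $S_n(\varphi)$ differs from $S_n(\varphi^+)\circ\pi$ by $O(1)$, and so do the $\sup(\pm S_k)$, as $\pi$ is onto; $\mu(\varphi^+\circ\pi)=0$, and $c$ is the same. Hence Theorem A, the bound and the numbers $\beta^\pm$ in B carry over.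

On a mixing basic set, symbolic coding is Hölder and is an isomorphism for equilibrium states (Bowen, Ch. 3–4). It transports Hölder observables to Hölder observables without changing the law of $(S_n)$, and since the coding map is onto, $\sup(\pm S_k\varphi)$ is unchanged as well. $\blacksquare$
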